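\title{The rank condition and Sylvester rank functions}

\begin{abstract}
We prove that a unital ring $R$ has a Sylvester matrix rank function if and only if it satisfies the rank condition, that is, if and only if no free module $R^n$ is generated by $n-1$ elements. The difficulty lies in the axiom on block triangular matrices, which is not witnessed by a matrix factorization. We show that it is witnessed asymptotically, by regrouping the diagonal blocks of many copies of the matrix, and we conclude by Hahn--Banach duality. The same method describes all inequalities $\operatorname{rk}(X)\ge\operatorname{rk}(Y)$ that hold for every rank function, computes the smallest and the largest rank of a matrix, and shows that every state on $K_0(R)$ is the restriction of a rank function.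
\end{abstract}

\section{Introduction}

Let $R$ be a unital ring and let $M(R)$ be the set of all $m\times n$ matrices over $R$ with $m,n\ge1$. We write $A\oplus B$ for the block diagonal matrix with blocks $A$ and $B$, and $A^{\oplus p}$ for the block diagonal sum of $p\ge1$ copies of $A$. A \emph{Sylvester (matrix) rank function} for $R$ is a function $\operatorname{rk}\colon M(R)\to\mathbb{R}_{\ge0}$ such that, whenever the sizes match,
\begin{itemize}
\item[(S1)] $\operatorname{rk}(0)=0$ and $\operatorname{rk}(1)=1$;
\item[(S2)] $\operatorname{rk}(AB)\le\min(\operatorname{rk}(A),\operatorname{rk}(B))$;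
\item[(S3)] $\operatorname{rk}(A\oplus B)=\operatorname{rk}(A)+\operatorname{rk}(B)$;
\item[(S4)] $\operatorname{rk}\left(\begin{bmatrix}A&C\\0&B\end{bmatrix}\right)\ge\operatorname{rk}(A)+\operatorname{rk}(B)$.
\end{itemize}
These are properties of the rank of matrices over a field $K$. A unital homomorphism $R\to K$ therefore gives a rank function on $R$, and a convex combination of rank functions is again one. The values need not be integers (Example~\ref{ex:z4}).

Not every ring has a rank function. Let $R$ be the endomorphism ring of a vector space with basis $e_0,e_1,\dots$, let $y_1e_n=e_{2n}$ and $y_2e_n=e_{2n+1}$, and let $x_1e_{2n}=x_2e_{2n+1}=e_n$ and $x_1e_{2n+1}=x_2e_{2n}=0$. Then $x_iy_j=\delta_{ij}$, so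
\[
I_2=\begin{bmatrix}x_1\\x_2\end{bmatrix}\cdot 1\cdot\begin{bmatrix}y_1&y_2\end{bmatrix},
\]
and (S1)--(S3) would give $2=\operatorname{rk}(I_2)\le\operatorname{rk}(1)=1$. The obstruction is that an identity matrix factors through a smaller size. One says that $R$ satisfies the \emph{rank condition} if for every $n\ge1$ the free left $R$-module $R^n$ is not generated by $n-1$ elements; this excludes exactly such factorizations (Lemma~\ref{lem:rankcond}). It is known that a ring with a Sylvester rank function satisfies the rank condition, and that the converse holds for von Neumann regular rings. The question, which comes from the paper of Hung and Li \cite{HL}, is whether the converse holds for every ring: \emph{if $R$ satisfies the rank condition, must $R$ have a Sylvester rank function?}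

\begin{theorem}\label{thm:main}
A unital ring satisfies the rank condition if and only if it has a Sylvester rank function.
\end{theorem}

The answer is not evident in advance. The axioms are linear inequalities in the unknowns $\operatorname{rk}(A)$, so by duality a rank function should fail to exist only when finitely many instances of the axioms add up to the absurd inequality $-1\ge0$. An instance of (S2) or (S3) comes with a matrix identity, and one can hope to multiply such identities together until they produce a factorization forbidden by the rank condition. An instance of (S4) comes with no identity: in general $A\oplus B$ cannot be obtained from $\left[\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right]$ by multiplying on the left and on the right. So (S4) could conceivably create obstructions that the rank condition does not see. It does not, because $l$ copies of the triangular matrix contain $l-1$ copies of $A\oplus B$ along the diagonal of a larger triangular matrix (Lemma~\ref{lem:regroup}), and the loss of one copy is negligible for large $l$.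

The proof gives more than existence. For $A,B\in M(R)$ we say that $A$ \emph{dominates} $B$, and write $A\succeq B$, if $B=PAQ$ for some matrices $P,Q$ over $R$. The symbol $I_0$ is treated as an empty matrix: as a direct summand it is absent, $A\succeq I_0$ always holds, and $I_0\succeq A$ means $A=0$. For $q\ge1$ let $\operatorname{Tri}_q(Y)$ be the set of block matrices $T=(T_{st})_{1\le s,t\le q}$ whose blocks have the size of $Y$, with $T_{ss}=Y$ for all $s$ and $T_{st}=0$ for $s>t$. Let $\mathbb{P}(R)$ be the set of Sylvester rank functions for $R$.

\begin{theorem}\label{thm:ineq}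
Let $R$ satisfy the rank condition. For $X,Y\in M(R)$ the following are equivalent.
\begin{itemize}
\item[(a)] $\operatorname{rk}(X)\ge\operatorname{rk}(Y)$ for all $\operatorname{rk}\in\mathbb{P}(R)$.
\item[(b)] For every $\varepsilon\in(0,1)$ there are integers $p\ge1$, $0\le j\le\varepsilon p$, $q\ge(1-\varepsilon)p$ and a matrix $T\in\operatorname{Tri}_q(Y)$ with $X^{\oplus p}\oplus I_j\succeq T$.
\end{itemize}
\end{theorem}

Thus every inequality valid for all rank functions has a matrix certificate: many copies of $X$, helped by a comparatively small identity matrix, dominate a triangular matrix with almost as many copies of $Y$ on the diagonal. Comparing $X$ with identity matrices yields the range of its ranks. Let $\rho(T)=\min\{k\ge0: I_k\succeq T\}$ be the \emph{inner rank} of $T$; it is $0$ for zero matrices.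

\begin{corollary}\label{cor:bounds}
Let $R$ satisfy the rank condition. For all $X\in M(R)$,
\begin{align*}
\min_{\operatorname{rk}\in\mathbb{P}(R)}\operatorname{rk}(X)&=\sup\Bigl\{\frac{k-j}{p}:\ p\ge1,\ k,j\ge0,\ X^{\oplus p}\oplus I_j\succeq I_k\Bigr\},\\
\max_{\operatorname{rk}\in\mathbb{P}(R)}\operatorname{rk}(X)&=\inf\Bigl\{\frac{\rho(T)}{q}:\ q\ge1,\ T\in\operatorname{Tri}_q(X)\Bigr\}.
\end{align*}
\end{corollary}

On idempotent matrices a rank function is an additive dimension for finitely generated projective modules, that is, a state on $K_0(R)$; the definitions are recalled in Section~\ref{sec:K0}. Every such dimension arises in this way.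

\begin{theorem}\label{thm:states}
Let $R$ satisfy the rank condition. Every state on $K_0(R)$ is the restriction of a Sylvester rank function.
\end{theorem}

\section{Domination of matrices}\label{sec:dom}

Write $A\sim B$ if $A\succeq B$ and $B\succeq A$. We shall use the following facts.
\begin{itemize}
\item[(D1)] The relation $\succeq$ is reflexive and transitive. If $B=PAQ$ and $B'=P'A'Q'$, then $B\oplus B'=(P\oplus P')(A\oplus A')(Q\oplus Q')$; so $\succeq$ is compatible with $\oplus$.
\item[(D2)] If $B$ arises from $A$ by permuting and deleting rows and columns, then $A\succeq B$, with $P$ and $Q$ matrices of zeros and ones. In particular $A\oplus X\succeq X$, and reordering the summands of a direct sum gives a matrix $\sim$ the original one.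
\item[(D3)] If $A$ has $m$ rows, then $I_m\succeq A$, because $A=I_mI_mA$.
\item[(D4)] (Interleaving.) If $T=(T_{st})$ and $T'=(T'_{st})$ are $q\times q$ block matrices, then permuting rows and columns turns $T\oplus T'$ into the $q\times q$ block matrix $(T_{st}\oplus T'_{st})$. In particular $T^{\oplus l}\sim(T_{st}^{\oplus l})_{s,t}$.
\item[(D5)] (Nesting.) A $q\times q$ block upper triangular matrix whose blocks have a common size and whose diagonal blocks lie in $\operatorname{Tri}_{q'}(Z)$ lies in $\operatorname{Tri}_{qq'}(Z)$, after each block is subdivided. In particular $\operatorname{Tri}_q(Y^{\oplus r})\subset\operatorname{Tri}_{qr}(Y)$.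
\item[(D6)] If $T\in\operatorname{Tri}_q(I_c)$, then $T=I_{cq}+N$ with $N^q=0$. So $T$ is invertible and $T\succeq I_{cq}$.
\end{itemize}
For a rank function, (S2) says that $A\succeq B$ implies $\operatorname{rk}(A)\ge\operatorname{rk}(B)$, and (S1), (S3) give $\operatorname{rk}(I_n)=n$. Splitting off the first block row and column and applying (S4) repeatedly, we get
\begin{equation}\label{eq:tri}
\operatorname{rk}(T)\ge q\operatorname{rk}(Y)\qquad\text{for }T\in\operatorname{Tri}_q(Y).
\end{equation}

\begin{lemma}\label{lem:rankcond}
The ring $R$ satisfies the rank condition if and only if, for all $a\ge0$ and $k\ge1$, the relation $I_a\succeq I_k$ implies $k\le a$.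
\end{lemma}

\begin{proof}
View $R^k$ as the left module of row vectors. For $a\ge1$, the relation $I_a\succeq I_k$ says that $I_k=PQ$ with $P$ of size $k\times a$, that is, that each standard basis vector of $R^k$ is a left linear combination of the $a$ rows of some $a\times k$ matrix $Q$. This holds exactly when $R^k$ is generated by $a$ elements. For $a=0$, both $I_0\succeq I_k$ and ``$R^k$ is generated by $0$ elements'' say that $R=0$. Finally, $R^k$ is generated by some $a<k$ elements if and only if it is generated by $k-1$ elements, since zero generators may be added.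
\end{proof}

The known direction of Theorem~\ref{thm:main} follows at once. If $\operatorname{rk}$ is a rank function and $I_a\succeq I_k$ with $a\ge1$, then $k=\operatorname{rk}(I_k)\le\operatorname{rk}(I_a)=a$; and $I_0\succeq I_k$ is impossible, since $\operatorname{rk}(1)\ne\operatorname{rk}(0)$ forces $R\neq0$.

\section{Regrouping the diagonal of a triangular matrix}\label{sec:regroup}

Let $M=\left[\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right]$. If $M\succeq A\oplus B$, then the instance of (S4) for $M$ follows from (S2) and (S3). This is the case when $A=AGA$ for some matrix $G$, because then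
\[
\begin{bmatrix}AG&0\\0&I\end{bmatrix}\begin{bmatrix}A&C\\0&B\end{bmatrix}\begin{bmatrix}I&-GC\\0&I\end{bmatrix}=\begin{bmatrix}A&0\\0&B\end{bmatrix}.
\]
Over a von Neumann regular ring (one in which each $a$ equals $aga$ for some $g$) every matrix $A$ has such a $G$, so there (S4) adds nothing to the other axioms. In general it does.

\begin{example}\label{ex:z4}
Let $R=\mathbb{Z}/4\mathbb{Z}$ and
\[
M=\begin{bmatrix}2&1\\0&2\end{bmatrix}=\begin{bmatrix}1\\2\end{bmatrix}\begin{bmatrix}2&1\end{bmatrix},
\]
so that $I_1\succeq M$. For a matrix $A$ let $N(A)$ be the finite abelian group generated by its rows. Then $N(AB)$ is a subgroup of $N(B)$ and a quotient of $N(A)$, and $N(A\oplus B)=N(A)\times N(B)$. Let $\mu(A)=\dim_{\mathbb{F}_2}N(A)/2N(A)$ be the minimal number of generators of $N(A)$. Since subgroups and quotients of an abelian group with $g$ generators have at most $g$ generators, $\mu$ satisfies (S1)--(S3). But $\mu(M)\le1<2=\mu(2\oplus2)$. Hence $M\not\succeq2\oplus2$, and $\mu$ violates (S4). Every rank function has $2\operatorname{rk}(2)\le\operatorname{rk}(M)\le1$. The bound is attained by $\ell(A)=\log_4|N(A)|$,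 which has $\ell(2)=1/2$. This function satisfies (S1)--(S3) by the properties of $N$, and (S4) because projecting $N\left(\left[\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right]\right)$ to the first block of coordinates has image $N(A)$ and a kernel containing a copy of $N(B)$.
\end{example}

So one copy of $M$ need not dominate $A\oplus B$: the corner $C$ ties the $A$ and the $B$ of the same copy together. The idea is to take several copies and to pair each $B$ with the $A$ of the \emph{next} copy. We show this first for $1\times1$ blocks. Let $a,b,c\in R$, let $M=\left[\begin{smallmatrix}a&c\\0&b\end{smallmatrix}\right]$, and suppose that $a\oplus b\succeq I_1$, say $u_1av_1+u_2bv_2=1$. The matrix $M^{\oplus3}$ has diagonal $a,b,a,b,a,b$. Deleting its first and last rows and columns leaves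
\[
S=\left[\begin{array}{cc|cc}b&0&0&0\\0&a&c&0\\\hline0&0&b&0\\0&0&0&a\end{array}\right].
\]
The diagonal $2\times2$ blocks are now $b\oplus a$, with no corner, and the surviving $c$ has moved into the block above the diagonal. Applying the given identity to both diagonal blocks,
\[
\begin{bmatrix}u_2&u_1&0&0\\0&0&u_2&u_1\end{bmatrix}S\begin{bmatrix}v_2&0\\v_1&0\\0&v_2\\0&v_1\end{bmatrix}=\begin{bmatrix}1&u_1cv_2\\0&1\end{bmatrix},
\]
which is invertible. Thus $M^{\oplus3}\succeq I_2$, and the same computation with $l$ copies gives $M^{\oplus l}\succeq I_{l-1}$. The inequality ``$\operatorname{rk}(M)\ge1$'' predicted by (S4) is certified by factorizations up to the factor $(l-1)/l$.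

\begin{lemma}\label{lem:regroup}
Let $M=\left[\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right]$ and $l\ge2$. Then $M^{\oplus l}\succeq T$ for some $T\in\operatorname{Tri}_{l-1}(A\oplus B)$.
\end{lemma}

\begin{proof}
View $M^{\oplus l}$ as a $2l\times2l$ block matrix. Its diagonal blocks are $A,B,A,B,\dots,A,B$, and its only other possibly nonzero blocks are the blocks $C$ in positions $(2i-1,2i)$ for $1\le i\le l$. Delete the first and the last block row and block column, and collect the remaining indices into the groups $g_i=\{2i,2i+1\}$ for $1\le i\le l-1$. The diagonal block of each group is $B\oplus A$. The blocks $C$ that survive are those with $2\le i\le l-1$, and the position $(2i-1,2i)$ has its row in $g_{i-1}$ and its column in $g_i$, so it lies above the block diagonal. Exchanging the two indices within each group, in rows and in columns, we obtain the matrix $T$ with $T_{ii}=A\oplus B$, $T_{i,i+1}=\left[\begin{smallmatrix}0&C\\0&0\end{smallmatrix}\right]$ and all other blocks $0$. By (D2), $M^{\oplus l}\succeq T$.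
\end{proof}

The zero block of $M$ is what makes $T$ triangular: a nonzero block in position $(2i,2i-1)$ would land below the block diagonal.

\section{Asymptotic domination}\label{sec:asym}

Lemma~\ref{lem:regroup} does not remove the corner; it produces a triangular matrix again. A derivation from the axioms uses (S4) many times, so we need a relation that accepts triangular output and can be composed with itself. For $X,Y\in M(R)$ write $X\rightsquigarrow Y$ if for every $\delta\in(0,1)$ there are integers $l\ge1$ and $q\ge(1-\delta)l$ and a matrix $T\in\operatorname{Tri}_q(Y)$ with $X^{\oplus l}\succeq T$. We may always take $q\le l$: if $q>l$, replace $T$ by its leading $l\times l$ block submatrix, which lies in $\operatorname{Tri}_l(Y)$ and is dominated by $T$.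

\begin{lemma}\label{lem:squig}
Let $R$ be any unital ring.
\begin{itemize}
\item[(i)] If $X\succeq Y$, then $X\rightsquigarrow Y$.
\item[(ii)] $\left[\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right]\rightsquigarrow A\oplus B$.
\item[(iii)] If $X\rightsquigarrow Y$ and $Y\rightsquigarrow Z$, then $X\rightsquigarrow Z$.
\item[(iv)] If $X\rightsquigarrow Y$, then $X\oplus Z\rightsquigarrow Y\oplus Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Take $l=q=1$ and $T=Y$.

(ii) Apply Lemma~\ref{lem:regroup} with $l\ge1/\delta$, so that $q=l-1\ge(1-\delta)l$.

(iii) Given $\delta$, choose $X^{\oplus l}\succeq T\in\operatorname{Tri}_q(Y)$ and $UY^{\oplus l'}V=T'\in\operatorname{Tri}_{q'}(Z)$ with $q\ge(1-\delta/2)l$ and $q'\ge(1-\delta/2)l'$. The second relation needs $l'$ copies of $Y$ side by side, so we take $l'$ copies of $T$ and interleave them. By (D1) and (D4), $X^{\oplus ll'}\succeq T^{\oplus l'}\sim(T_{st}^{\oplus l'})_{s,t}$. Multiplying the last matrix by $U^{\oplus q}$ on the left and by $V^{\oplus q}$ on the right gives the block matrix $(UT_{st}^{\oplus l'}V)_{s,t}$. Its blocks vanish for $s>t$ and equal $T'$ for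 $s=t$, so it lies in $\operatorname{Tri}_{qq'}(Z)$ by (D5). Moreover $qq'\ge(1-\delta/2)^2ll'\ge(1-\delta)ll'$.

(iv) Choose $X^{\oplus l}\succeq T\in\operatorname{Tri}_q(Y)$ with $(1-\delta)l\le q\le l$. By (D1) and (D2),
\[
(X\oplus Z)^{\oplus l}\sim X^{\oplus l}\oplus Z^{\oplus l}\succeq T\oplus Z^{\oplus q}.
\]
Regard $Z^{\oplus q}$ as a $q\times q$ block matrix. Interleaving it with $T$ by (D4) gives a block upper triangular matrix with diagonal blocks $Y\oplus Z$.
\end{proof}

By (i) and (iii), either side of $X\rightsquigarrow Y$ may be replaced by a matrix $\sim$ to it. In particular the order of direct summands is irrelevant, and we ignore it from now on.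

\section{The cone of axioms and its certificates}\label{sec:cone}

One might try to define a rank function by an explicit formula, such as either side of Corollary~\ref{cor:bounds}. These quantities are not additive. For $R=K\times K$ with $K$ a field, put $e=(1,0)$ and $f=(0,1)$. The two projections to $K$ give rank functions with $\operatorname{rk}(e)=0$ and with $\operatorname{rk}(f)=0$, while $e\oplus f\succeq e+f=1$ gives $\operatorname{rk}(e\oplus f)\ge1$ for every rank function; so the minimum rank is not additive. A rank function involves a choice, and we make it with the Hahn--Banach theorem. For this we record the axioms as vectors.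

Let $F$ be the real vector space with basis $\{[A]:A\in M(R)\}$. A finite multiset of matrices is identified with an element of $F$ with nonnegative integer coordinates, and for a nonempty multiset $\sigma$ we let $\oplus\sigma$ be the direct sum of its members. A \emph{generator} is an element $\lambda-\rho$ of one of the following forms, remembered together with the pair of multisets $(\lambda,\rho)$:
\begin{itemize}
\item[(G1)] $[A]-[PAQ]$, with $\lambda=[A]$ and $\rho=[PAQ]$;
\item[(G2)] $[A]+[B]-[A\oplus B]$, with $\lambda=[A]+[B]$ and $\rho=[A\oplus B]$;
\item[(G3)] $[M]-[A]-[B]$ for $M=\left[\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right]$, with $\lambda=[M]$ and $\rho=[A]+[B]$.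
\end{itemize}
Let $\mathcal{C}\subset F$ be the set of finite linear combinations of generators with nonnegative real coefficients. An element of $\mathcal{C}$ is a linear inequality derived from the axioms.

\begin{lemma}\label{lem:cone}
Let $R$ be any unital ring, and let $0$ denote the $1\times1$ zero matrix.
\begin{itemize}
\item[(i)] $\pm[0]\in\mathcal{C}$, and $[A]\in\mathcal{C}$ for every $A\in M(R)$.
\item[(ii)] For every $x\in F$ there is $t>0$ with $t[1]-x\in\mathcal{C}$ and $t[1]+x\in\mathcal{C}$.
\item[(iii)] The rule $\varphi([A])=\operatorname{rk}(A)$ is a bijection between $\mathbb{P}(R)$ and the set of linear functionals $\varphi$ on $F$ with $\varphi\ge0$ on $\mathcal{C}$ and $\varphi([1])=1$.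
\end{itemize}
\end{lemma}

\begin{proof}
(i) All zero matrices dominate each other, and $A\succeq0$. Hence
\begin{align*}
-[0]&=\bigl([0]-[0\oplus0]\bigr)+\bigl([0\oplus0]-[0]-[0]\bigr),\\
[0]&=\bigl([0]+[0]-[0\oplus0]\bigr)+\bigl([0\oplus0]-[0]\bigr),
\end{align*}
are sums of generators, and $[A]=([A]-[0])+[0]$.

(ii) Let $A$ have $m$ rows. Summing the generators $[1]+[I_i]-[I_{i+1}]$ for $1\le i<m$ gives $m[1]-[I_m]\in\mathcal{C}$, and $[I_m]-[A]$ is a generator by (D3). So $m[1]-[A]\in\mathcal{C}$, and $m[1]+[A]\in\mathcal{C}$ by (i). For $x=\sum c_i[A_i]$ with $A_i$ having $m_i$ rows, $t=1+\sum|c_i|m_i$ works.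

(iii) If $\operatorname{rk}\in\mathbb{P}(R)$, then $\varphi$ is nonnegative on (G1), (G2), (G3) by (S2), (S3), (S4). Conversely let $\varphi\ge0$ on $\mathcal{C}$ with $\varphi([1])=1$, and put $\operatorname{rk}(A)=\varphi([A])$. By (i), $\operatorname{rk}\ge0$ and $\operatorname{rk}(0)=0$ for the $1\times1$ zero matrix, and then for every zero matrix by (G1). Axiom (S2) follows from (G1), since $AB$ is dominated by $A$ and by $B$. Axiom (S4) is (G3), and (S3) is (G2) together with (G3) for $C=0$.
\end{proof}

To turn an element of $\mathcal{C}$ into a statement about matrices we need integer coefficients.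

\begin{lemma}\label{lem:rational}
If $x\in\mathcal{C}$ has rational coordinates, then $x$ is a combination of generators with nonnegative rational coefficients.
\end{lemma}

\begin{proof}
Write $x=\sum_it_i\gamma_i$ with generators $\gamma_i$, real $t_i>0$, and as few terms as possible. The $\gamma_i$ are linearly independent: given a relation $\sum s_i\gamma_i=0$ with some $s_i>0$, subtracting $\min_{s_i>0}t_i/s_i$ times the relation would shorten the expression and keep the coefficients nonnegative. So $(t_i)$ solves a finite linear system with an integer matrix of full column rank and a rational right-hand side. Cramer's rule, applied to an invertible square subsystem, shows that the $t_i$ are rational.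
\end{proof}

The next proposition is the core of the paper: a formal derivation of ``$\operatorname{rk}(X)\ge\operatorname{rk}(Y)$'' from the axioms yields actual matrix factorizations. It does not use the rank condition.

\begin{proposition}\label{prop:cert}
Let $R$ be any unital ring and let $X,Y\in M(R)$. If $\eta[1]+[X]-[Y]\in\mathcal{C}$ for every $\eta>0$, then statement \textup{(b)} of Theorem~\ref{thm:ineq} holds.
\end{proposition}

\begin{proof}
Fix $\varepsilon\in(0,1)$ and a rational $\eta$ with $0<\eta\le\varepsilon/2$.

\emph{Step 1: an identity of multisets.} By Lemma~\ref{lem:rational}, after clearing denominators there are integers $e,r\ge1$ with $e/r=\eta$ and generators $\lambda_1-\rho_1,\dots,\lambda_n-\rho_n$, with repetitions allowed, whose sum is $e[1]+r[X]-r[Y]$. Put $\lambda=[1]+\sum\lambda_i$ and $\rho=[1]+\sum\rho_i$; the extra $[1]$ keeps all multisets below nonempty. Then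
\begin{equation}\label{eq:multiset}
e[1]+r[X]+\rho=r[Y]+\lambda .
\end{equation}
Both sides have nonnegative integer coordinates, so this is an equality of multisets.

\emph{Step 2: applying the generators.} For each generator we have $\oplus\lambda_i\rightsquigarrow\oplus\rho_i$: by Lemma~\ref{lem:squig}(i) for (G1) and (G2), and by Lemma~\ref{lem:squig}(ii) for (G3). Let $\sigma_i=[1]+\rho_1+\dots+\rho_i+\lambda_{i+1}+\dots+\lambda_n$. Passing from $\sigma_{i-1}$ to $\sigma_i$ replaces $\lambda_i$ by $\rho_i$ and keeps a nonempty remainder, so $\oplus\sigma_{i-1}\rightsquigarrow\oplus\sigma_i$ by Lemma~\ref{lem:squig}(iv). By transitivity $\oplus\lambda\rightsquigarrow\oplus\rho$. With $L=\oplus\lambda$ and $X_0=I_e\oplus X^{\oplus r}$, part (iv) and \eqref{eq:multiset} give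
\begin{equation}\label{eq:catalyst}
X_0\oplus L\ \rightsquigarrow\ X_0\oplus(\oplus\rho)\ \sim\ Y^{\oplus r}\oplus L .
\end{equation}

\emph{Step 3: reusing $L$.} We cannot cancel $L$, and we have no control over its size. But $L$ reappears on the right of \eqref{eq:catalyst}, so a single copy can be used any number of times. We claim that $X_0^{\oplus h}\oplus L\rightsquigarrow Y^{\oplus rh}\oplus L$ for all $h\ge1$. The case $h=1$ is \eqref{eq:catalyst}, and if the claim holds for $h$, then (iv) gives
\[
X_0\oplus\bigl(X_0^{\oplus h}\oplus L\bigr)\rightsquigarrow X_0\oplus Y^{\oplus rh}\oplus L\sim Y^{\oplus rh}\oplus(X_0\oplus L)\rightsquigarrow Y^{\oplus rh}\oplus Y^{\oplus r}\oplus L .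
\]
Let $a$ be the number of rows of $L$. Since $I_a\succeq L$,
\[
X^{\oplus rh}\oplus I_{eh+a}\ \succeq\ X_0^{\oplus h}\oplus L\ \rightsquigarrow\ Y^{\oplus rh}\oplus L\ \succeq\ Y^{\oplus rh}.
\]

\emph{Step 4: counting.} The numbers $a$ and $r$ do not depend on $h$. Choose $h$ with $a/(rh)\le\varepsilon/2$. The relation $X^{\oplus rh}\oplus I_{eh+a}\rightsquigarrow Y^{\oplus rh}$ with $\delta=\varepsilon$ gives $l\ge1$, $q'\ge(1-\varepsilon)l$ and
\[
X^{\oplus rhl}\oplus I_{(eh+a)l}\succeq T\in\operatorname{Tri}_{q'}(Y^{\oplus rh})\subset\operatorname{Tri}_{q'rh}(Y).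
\]
Put $p=rhl$, $j=(eh+a)l$ and $q=q'rh$. Then $j/p=\eta+a/(rh)\le\varepsilon$ and $q\ge(1-\varepsilon)p$.
\end{proof}

\section{Existence and comparison of rank functions}\label{sec:exist}

We first show that the axioms do not derive $-1\ge0$. This is the only place where the rank condition enters.

\begin{lemma}\label{lem:proper}
If $R$ satisfies the rank condition, then $-[1]\notin\mathcal{C}$. Hence $t[1]\in\mathcal{C}$ if and only if $t\ge0$.
\end{lemma}

\begin{proof}
Suppose that $-[1]\in\mathcal{C}$. Then for every $\eta>0$
\[
\eta[1]+[1]-[I_2]=\eta[1]+\bigl([1]+[1]-[I_2]\bigr)+\bigl(-[1]\bigr)\in\mathcal{C}.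
\]
Proposition~\ref{prop:cert} with $X=I_1$, $Y=I_2$ and $\varepsilon=1/4$ gives $I_{p+j}\succeq T\in\operatorname{Tri}_q(I_2)$ with $j\le p/4$ and $q\ge3p/4$. By (D6), $I_{p+j}\succeq I_{2q}$, and Lemma~\ref{lem:rankcond} gives $3p/2\le2q\le p+j\le5p/4$, which is false. The last statement follows since $[1]\in\mathcal{C}$ and $\mathcal{C}$ is a cone.
\end{proof}

Without the rank condition the lemma fails. In the endomorphism ring of the introduction, $I_1\succeq I_2$ gives $-[1]=([1]-[I_2])+([I_2]-[1]-[1])\in\mathcal{C}$, and then $\mathcal{C}=F$ by Lemma~\ref{lem:cone}(ii).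

Recall the Hahn--Banach theorem. A function $\pi\colon F\to\mathbb{R}$ on a real vector space is \emph{sublinear} if $\pi(x+y)\le\pi(x)+\pi(y)$ and $\pi(cx)=c\pi(x)$ for $c\ge0$; and every linear functional $\varphi_0\le\pi$ on a subspace extends to a linear functional $\varphi\le\pi$ on $F$. The sublinear function to use is the best upper bound that the axioms give for $x$:
\[
\pi(x)=\inf\{t\in\mathbb{R}:\ t[1]-x\in\mathcal{C}\}.
\]

\begin{proposition}\label{prop:pi}
Let $R$ satisfy the rank condition. Then $\mathbb{P}(R)\neq\emptyset$, and for every $x\in F$
\begin{equation}\label{eq:pi}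
\pi(x)=\max\varphi(x),
\end{equation}
where $\varphi$ runs over the functionals that correspond to the elements of $\mathbb{P}(R)$ under Lemma~\ref{lem:cone}\textup{(iii)}.
\end{proposition}

\begin{proof}
\emph{$\pi$ is finite and sublinear.} Choose $t_0$ with $t_0[1]\pm x\in\mathcal{C}$ by Lemma~\ref{lem:cone}(ii). Then $\pi(x)\le t_0$. If $t[1]-x\in\mathcal{C}$, then $(t+t_0)[1]\in\mathcal{C}$, so $t\ge-t_0$ by Lemma~\ref{lem:proper}; thus $\pi(x)\ge-t_0$. Subadditivity and homogeneity for $c>0$ hold because $\mathcal{C}$ is closed under sums and positive multiples. Lemma~\ref{lem:proper} gives $\pi(c[1])=c$ for every real $c$, and in particular $\pi(0)=0$.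

\emph{The linear $\varphi\le\pi$ are exactly the functionals of Lemma~\ref{lem:cone}\textup{(iii)}.} Let $\varphi\le\pi$ be linear. Then $\varphi([1])\le1$ and $-\varphi([1])\le\pi(-[1])=-1$, so $\varphi([1])=1$. For $y\in\mathcal{C}$ we have $0\cdot[1]-(-y)\in\mathcal{C}$, so $-\varphi(y)\le\pi(-y)\le0$. Conversely, if $\varphi\ge0$ on $\mathcal{C}$ and $\varphi([1])=1$, then $t[1]-x\in\mathcal{C}$ implies $t\ge\varphi(x)$, so $\varphi\le\pi$.

\emph{The value $\pi(x)$ is attained.} Define $\varphi_0(cx)=c\pi(x)$ on $\mathbb{R}x$; this is the zero functional if $x=0$. For $c\ge0$ it equals $\pi(cx)$. For $c<0$, the inequality $0=\pi(0)\le\pi(cx)+\pi(-cx)$ gives $\varphi_0(cx)=-\pi(-cx)\le\pi(cx)$. A Hahn--Banach extension $\varphi\le\pi$ has $\varphi(x)=\pi(x)$ and comes from an element of $\mathbb{P}(R)$.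
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
One direction was proved after Lemma~\ref{lem:rankcond}; the other is the first assertion of Proposition~\ref{prop:pi}.
\end{proof}

A ring is \emph{stably finite} if $XY=I_n$ implies $YX=I_n$ for square matrices $X,Y$ of any size $n$.

\begin{corollary}
Every nonzero stably finite ring has a Sylvester rank function.
\end{corollary}

\begin{proof}
We check the rank condition. The case $n=1$ is $R\ne0$. Suppose that $I_n=XY$ with $X$ of size $n\times(n-1)$ and $n\ge2$. Append a zero column to $X$ and a zero row to $Y$ to get square matrices $X',Y'$ with $X'Y'=I_n$. Then $Y'X'=I_n$. The last row of $Y'X'$ is zero, so $1=0$, a contradiction.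
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ineq}]
Assume (b) and let $\operatorname{rk}\in\mathbb{P}(R)$. By \eqref{eq:tri}, $p\operatorname{rk}(X)+j\ge\operatorname{rk}(T)\ge q\operatorname{rk}(Y)$. Dividing by $p$ gives $\operatorname{rk}(X)+\varepsilon\ge(1-\varepsilon)\operatorname{rk}(Y)$, and (a) follows as $\varepsilon\to0$.

Assume (a). By \eqref{eq:pi}, $\pi([Y]-[X])\le0$. So for each $\eta>0$ there is $t<\eta$ with $t[1]+[X]-[Y]\in\mathcal{C}$, and adding $(\eta-t)[1]\in\mathcal{C}$ gives $\eta[1]+[X]-[Y]\in\mathcal{C}$. Proposition~\ref{prop:cert} yields (b).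
\end{proof}

\begin{remark}
Triangular matrices cannot be replaced by diagonal ones in (b). In Example~\ref{ex:z4}, statement (a) holds for $X=I_1$ and $Y=2\oplus2$. But $I_{p+j}\succeq Y^{\oplus q}$ forces $p+j\ge\mu(Y^{\oplus q})=2q$, which is incompatible with $j\le\varepsilon p$ and $q\ge(1-\varepsilon)p$ when $\varepsilon<1/3$.
\end{remark}

\section{The smallest and the largest rank}\label{sec:bounds}

\begin{proof}[Proof of Corollary~\ref{cor:bounds}]
By \eqref{eq:pi} both extrema exist; they are $-\pi(-[X])$ and $\pi([X])$. Let $\operatorname{rk}\in\mathbb{P}(R)$. If $X^{\oplus p}\oplus I_j\succeq I_k$, then $p\operatorname{rk}(X)+j\ge k$. If $T\in\operatorname{Tri}_q(X)$, then $\rho(T)\ge\operatorname{rk}(T)\ge q\operatorname{rk}(X)$ by \eqref{eq:tri}. This gives ``$\ge$'' in the first formula and ``$\le$'' in the second. For the reverse inequalities we compare copies of $X$ with identity matrices through Theorem~\ref{thm:ineq}.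

\emph{First formula.} The choice $k=j=0$ shows that the supremum is at least $0$, which settles the case of minimum $0$. Otherwise let $c,d\ge1$ be integers with $c/d$ below the minimum. Then $\operatorname{rk}(X^{\oplus d})\ge\operatorname{rk}(I_c)$ for all $\operatorname{rk}$. For $\varepsilon\in(0,1)$ we obtain $X^{\oplus dp}\oplus I_j\succeq T\in\operatorname{Tri}_q(I_c)$ with $j\le\varepsilon p$ and $q\ge(1-\varepsilon)p$, and $T\succeq I_{cq}$ by (D6). So the supremum is at least
\[
\frac{cq-j}{dp}\ge\frac{c(1-\varepsilon)-\varepsilon}{d},
\]
which tends to $c/d$ as $\varepsilon\to0$. Now let $c/d$ increase to the minimum.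

\emph{Second formula.} Let $c,d\ge1$ be integers with $c/d$ above the maximum. Then $\operatorname{rk}(I_c)\ge\operatorname{rk}(X^{\oplus d})$ for all $\operatorname{rk}$. For $\varepsilon\in(0,1)$ we obtain $I_{cp+j}\succeq T\in\operatorname{Tri}_q(X^{\oplus d})\subset\operatorname{Tri}_{qd}(X)$ with $j\le\varepsilon p$ and $q\ge(1-\varepsilon)p$. So the infimum is at most
\[
\frac{\rho(T)}{qd}\le\frac{cp+j}{qd}\le\frac{c+\varepsilon}{(1-\varepsilon)d},
\]
which tends to $c/d$ as $\varepsilon\to0$. Now let $c/d$ decrease to the maximum.
\end{proof}

In Example~\ref{ex:z4} with $X=2$, the maximum is $1/2$, and the infimum is attained at $M\in\operatorname{Tri}_2(2)$, which has $\rho(M)=1$. The minimum is $0$, attained by the rank of the reduction modulo $2$.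

\section{States on $K_0(R)$}\label{sec:K0}

Recall that $K_0(R)$ is the abelian group generated by the isomorphism classes $[Q]$ of finitely generated projective left $R$-modules, with relations $[Q\oplus Q']=[Q]+[Q']$; every element has the form $[Q]-[Q']$. In this section brackets denote classes in $K_0(R)$. A \emph{state} on $K_0(R)$ is a homomorphism $s\colon K_0(R)\to\mathbb{R}$ with $s([R])=1$ and $s([Q])\ge0$ for all such $Q$. For an idempotent $m\times m$ matrix $E$ let $\operatorname{im}E=R^mE$. Then $R^m=\operatorname{im}E\oplus\operatorname{im}(I_m-E)$, every finitely generated projective module is isomorphic to some $\operatorname{im}E$, and $\operatorname{im}(E\oplus E')\cong\operatorname{im}E\oplus\operatorname{im}E'$.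

Each $\operatorname{rk}\in\mathbb{P}(R)$ \emph{restricts} to a state $s_{\operatorname{rk}}$ with $s_{\operatorname{rk}}([\operatorname{im}E])=\operatorname{rk}(E)$. To see that this is well defined, let $f\colon\operatorname{im}E\to\operatorname{im}E'$ be an isomorphism, with $E'$ of size $m'$. The maps $v\mapsto f(vE)$ on $R^m$ and $w\mapsto f^{-1}(wE')$ on $R^{m'}$ are right multiplications by matrices $S$ and $S'$. For $v\in R^m$ we have $vS\in\operatorname{im}E'$, so $vSE'=vS$ and $vSE'S'=vSS'=f^{-1}(f(vE))=vE$. Thus $E=SE'S'$, and by symmetry $E\sim E'$, so $\operatorname{rk}(E)=\operatorname{rk}(E')$. Additivity is (S3), and $s_{\operatorname{rk}}([R])=\operatorname{rk}(1)=1$.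

A state gives no information on matrices that are not idempotent, so there is no evident way to extend it. We argue by separation instead: a state outside the set of restrictions would violate a lower bound of Corollary~\ref{cor:bounds} for an idempotent, and such a bound is a statement about direct summands, which every state respects.

\begin{proof}[Proof of Theorem~\ref{thm:states}]
The set $\mathbb{P}(R)$ is convex. It is compact in the product topology by Tychonoff's theorem, because $0\le\operatorname{rk}(A)\le m$ when $A$ has $m$ rows and the axioms are closed conditions. The map $\operatorname{rk}\mapsto s_{\operatorname{rk}}$ from $\mathbb{P}(R)$ to $\mathbb{R}^{K_0(R)}$ is affine, and it is continuous since each coordinate has the form $\operatorname{rk}(E)-\operatorname{rk}(E')$. So its image $\Sigma$ is compact and convex, and nonempty by Theorem~\ref{thm:main}.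

Suppose that a state $s$ is not in $\Sigma$. Some basic open neighborhood of $s$ misses $\Sigma$, so there are $x_1,\dots,x_r\in K_0(R)$ such that $(s(x_i))_i$ lies outside the compact convex set $\{(s'(x_i))_i:s'\in\Sigma\}\subset\mathbb{R}^r$. Separating by a hyperplane, we find reals $c_i$ with
\[
\sum_ic_is(x_i)<\min_{\operatorname{rk}\in\mathbb{P}(R)}\sum_ic_is_{\operatorname{rk}}(x_i).
\]
The values $s_{\operatorname{rk}}(x_i)$ are bounded, so the strict inequality survives a small perturbation of the $c_i$. We may therefore take them rational and, after scaling, integers. Then $x=\sum c_ix_i$ lies in $K_0(R)$ and $s(x)<\min_{\operatorname{rk}}s_{\operatorname{rk}}(x)$.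

Write $x=[\operatorname{im}E]-[\operatorname{im}E']$ with $E'$ of size $m\times m$, and let $Y$ be the idempotent $E\oplus(I_m-E')$. Then $x=[\operatorname{im}Y]-m[R]$. All states take the value $m$ on $m[R]$, so $s([\operatorname{im}Y])<\min_{\operatorname{rk}}\operatorname{rk}(Y)$. By Corollary~\ref{cor:bounds} there are $p,k,j$ with $Y^{\oplus p}\oplus I_j\succeq I_k$ and $(k-j)/p>s([\operatorname{im}Y])\ge0$; in particular $k\ge1$. Put $G=Y^{\oplus p}\oplus I_j$, an idempotent, and write $I_k=UGV$. The maps $R^k\to\operatorname{im}G$, $v\mapsto vUG$, and $\operatorname{im}G\to R^k$, $w\mapsto wV$, compose to the identity of $R^k$. Hence $\operatorname{im}G\cong R^k\oplus Q$ with $Q$ finitely generated projective, and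
\[
p\,s([\operatorname{im}Y])+j=s([\operatorname{im}G])=k+s([Q])\ge k .
\]
This contradicts $(k-j)/p>s([\operatorname{im}Y])$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{HL} Tsz Fun Hung and Hanfeng Li, \emph{Malcolmson semigroups}, arXiv:2201.01432 (2022).
\end{thebibliography}
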